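\title{The $h$-principle implies $\mathbb C$-connectedness\\ for compact complex manifolds}


\begin{abstract}
A complex space $X$ satisfies the $h$-principle if every continuous map from a Stein manifold to $X$ is homotopic to a holomorphic one. We show that a compact connected complex manifold $X$ of dimension $n$ with this property is the image of a holomorphic map $\mathbb C^{2n+1}\to X$. Hence any sequence of points of $X$ lies on one entire curve, and in particular $X$ is $\mathbb C$-connected. The method is to complexify a triangulation of $X$: each simplex is replaced by the complex affine space that it spans, and these affine spaces are glued onto parallel slices of a single $\mathbb C^{2n+1}$. We also obtain dominability, $\mathbb C$-connectedness of all connected coverings, and the same theorem for compact connected reduced complex spaces.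
\end{abstract}

\section{The question and the results}

\begin{definition}
A complex space $X$ satisfies the \emph{$h$-principle} (M.~Gromov) if for every Stein manifold $S$ and every continuous map $f:S\to X$ there is a holomorphic map $F:S\to X$ homotopic to $f$. An \emph{entire curve} in $X$ is a holomorphic map $\mathbb C\to X$. The space $X$ is \emph{$\mathbb C$-connected} if any two of its points can be joined by a finite chain of entire curves, that is, by finitely many entire curves whose images successively meet.
\end{definition}

The following question is taken from Campana and Winkelmann \cite{CW}: \emph{if a compact connected complex manifold satisfies the $h$-principle, is it $\mathbb C$-connected?} We show that the answer is yes.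

The $h$-principle says that Stein manifolds have many holomorphic maps to $X$, and $\mathbb C$ is a Stein manifold, so this answer is a natural guess. In dimension one it is easily confirmed. Let $X$ be a compact Riemann surface of genus at least $2$. A holomorphic map $\mathbb C^*\to X$, composed with $\exp:\mathbb C\to\mathbb C^*$, lifts to the universal covering of $X$, which is a disc; so it is constant by Liouville's theorem. But $\pi_1(X)\ne 0$, so there is a continuous map $\mathbb C^*\to X$ that is nontrivial on $\pi_1$, and the $h$-principle fails. The remaining curves are $\mathbb P^1$ and the complex tori, and they are $\mathbb C$-connected.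

This argument uses a particular Stein manifold, chosen to detect $\pi_1(X)$. In general one has to find the right one. The manifold $S=\mathbb C$ is useless, and so is every contractible $S$: all continuous maps $S\to X$ are homotopic to constants, which are holomorphic already. So the Stein manifold must carry some topology. Compactness of $X$ has to enter as well. Indeed the unit disc is contractible, so every continuous map into it is homotopic to a constant and it satisfies the $h$-principle, but it contains no nonconstant entire curve.

What every compact connected manifold $X$ has is its own top-dimensional homology: a self-map of $X$ homotopic to the identity is onto. If a Stein manifold $U$ contains a topological copy of $X$ and the homeomorphism from this copy to $X$ extends continuously to $U$, then the $h$-principle gives a holomorphic $F:U\to X$ that maps the copy \emph{onto} $X$. This alone says nothing about entire curves, since $U$ might be, for example, a bounded domain in some $\mathbb C^P$. We need a $U$ in which every point of the copy of $X$ lies on complex affine lines, and these lines must connect the whole copy. Complexifying a triangulation produces such a $U$.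

\begin{theorem}\label{thm:main}
Let $X$ be a compact connected complex manifold of dimension $n$ satisfying the $h$-principle. Then there is a surjective holomorphic map $\Phi:\mathbb C^{2n+1}\to X$. Consequently, for every sequence $x_1,x_2,\dots$ of points of $X$ there is one entire curve $\varphi:\mathbb C\to X$ with $\varphi(j)=x_j$ for all $j\ge 1$. In particular any two points of $X$ lie on a single entire curve, so $X$ is $\mathbb C$-connected.
\end{theorem}

No K\"ahler or algebraicity assumption is made. The proof gives more.

\begin{theorem}\label{thm:more}
Let $X$ be as in Theorem~\ref{thm:main}.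
\begin{enumerate}
\item[(1)] For almost every $x\in X$ there is a holomorphic map $\mathbb C^n\to X$ sending $0$ to $x$ with invertible differential at $0$.
\item[(2)] Every holomorphic map from $X$ to a complex space containing no nonconstant entire curve is constant.
\item[(3)] Every connected covering $X'\to X$ is $\mathbb C$-connected.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:singular}
Theorem~\ref{thm:main} holds verbatim for every compact connected reduced complex space $X$ of dimension $n$, not necessarily pure-dimensional.
\end{theorem}

Section~\ref{sec:stein} turns the $h$-principle into a statement about maps defined on algebraic subsets of $\mathbb C^P$, which may be singular. Section~\ref{sec:complexify} complexifies triangulations and answers the question; the reader who wants only $\mathbb C$-connectedness can stop there. Section~\ref{sec:one} replaces the many affine spaces by one and proves Theorem~\ref{thm:main}. Sections~\ref{sec:more} and~\ref{sec:singular} prove the other two theorems. Section~\ref{sec:examples} contains an example showing that for compact complex spaces the converse of Theorem~\ref{thm:singular} fails. We make no claim about the converse for compact manifolds,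 nor about optimality of the number $2n+1$.

If $n=0$, then $X$ is a point and all statements are trivial.

\section{The $h$-principle on affine algebraic sets}\label{sec:stein}

The sets to which we want to apply the $h$-principle are unions of affine spaces; they are not manifolds in general. The remedy is to pass to a neighborhood. It must be Stein, and it must be thin enough for a given continuous map to extend to it.

We recall the facts needed. A plurisubharmonic function on an open set of $\mathbb C^P$ is an upper semicontinuous function with values in $[-\infty,\infty)$ whose restriction to each complex line is subharmonic (or $\equiv-\infty$ on a component). Sums and maxima of plurisubharmonic functions are plurisubharmonic. If $u$ is plurisubharmonic and $\lambda$ is a continuous, convex and nondecreasing function on an interval containing the finite values of $u$, then $\lambda\circ u$ is plurisubharmonic; where $u=-\infty$ occurs, the interval is unbounded below and $\lambda(-\infty)$ is defined as the limit. The function $\log\sum_j|f_j|^2$ is plurisubharmonic for holomorphic $f_1,\dots,f_s$ on $\mathbb C^P$ that are not all $0$. By the solution of the Levi problem, an open set $U\subset\mathbb C^P$ is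 Stein if it has a continuous plurisubharmonic exhaustion function, that is, one whose sublevel sets $\{\,\cdot\le C\}$ are compact.

\begin{lemma}\label{lem:stein}
Let $Y\subsetneq\mathbb C^P$ be a nonempty connected algebraic subset and let $W\subset\mathbb C^P$ be an open set containing $Y$. Then there is a connected Stein open set $U$ with $Y\subset U\subset W$.
\end{lemma}

\begin{proof}
Let $Y$ be the common zero set of the polynomials $f_1,\dots,f_s$, which are not all $0$ because $Y\ne\mathbb C^P$, and put $\rho=\sum_j|f_j|^2$. Then $\rho^{-1}(0)=Y$. The set $\{\rho<1\}$ need not lie in $W$, since it need not become thin at infinity where $W$ does. We correct this by a weight depending on $|z|^2$. For $\tau\ge0$ let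
\[
c(\tau)=\max\bigl\{0,\,-\log\inf\{\rho(z):|z|^2\le\tau,\ z\notin W\}\bigr\},
\]
where $\inf\emptyset=+\infty$ gives $c(\tau)=0$. The infimum is taken over a compact set disjoint from $Y$, so it is positive and $c(\tau)$ is finite. As $\tau$ grows the infimum does not increase, so $c$ is nondecreasing. Put
\[
\chi(\tau)=\int_0^{\tau+1}c(s)\,ds .
\]
This function is continuous; it is nondecreasing because $c\ge0$, and convex because $c$ is nondecreasing. Also $\chi(\tau)\ge\int_\tau^{\tau+1}c(s)\,ds\ge c(\tau)$. Hence
\[
u(z)=\log\rho(z)+\chi(|z|^2)
\]
is plurisubharmonic on $\mathbb C^P$, and continuous as a map to $[-\infty,\infty)$.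

Let $U_0=\{u<0\}$. It is open, and it contains $Y=\{u=-\infty\}$. If $z\notin W$, then $\log\rho(z)\ge-c(|z|^2)\ge-\chi(|z|^2)$ by the definition of $c$, so $u(z)\ge0$. Thus $Y\subset U_0\subset W$.

The function $s\mapsto-\log(-s)$ is convex and increasing on $s<0$. So
\[
\max\bigl(|z|^2,\,-\log(-u(z))\bigr)
\]
is plurisubharmonic on $U_0$, and it is continuous and finite. Its sublevel set for $C$ is $\{|z|^2\le C,\ u\le-e^{-C}\}$. This set is closed in $\mathbb C^P$ and bounded, hence compact, and it lies in $U_0$. So $U_0$ is Stein. Let $U$ be the component of $U_0$ containing the connected set $Y$. Being closed in $U_0$, it has the restriction of the above function as an exhaustion function, so it is Stein.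
\end{proof}

\begin{proposition}\label{prop:hY}
Let $X$ be a compact complex space that is homeomorphic to a finite polyhedron and satisfies the $h$-principle. Let $Y\subsetneq\mathbb C^P$ be a nonempty connected algebraic subset and $f:Y\to X$ a continuous map. Then there are an open neighborhood $U$ of $Y$ and a holomorphic map $F:U\to X$ such that $F|_Y$ is homotopic to $f$. Here $U$ can be chosen to be Stein and connected.
\end{proposition}

\begin{proof}
A finite polyhedron is a Euclidean neighborhood retract, so we may regard $X$ as a subset of some $\mathbb R^b$ that is a retract of an open neighborhood $N_X\subset\mathbb R^b$. Since $Y$ is closed in $\mathbb C^P$, Tietze's theorem extends $f:Y\to X\subset\mathbb R^b$ to a continuous map $\mathbb C^P\to\mathbb R^b$. Let $W\supset Y$ be the preimage of $N_X$. Composing with the retraction, we get a continuous map $\tilde f:W\to X$ with $\tilde f|_Y=f$. Choose $U$ as in Lemma~\ref{lem:stein}. By the $h$-principle there is a holomorphic map $F:U\to X$ homotopic to $\tilde f|_U$. Restrict this homotopy to $Y$.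
\end{proof}

By the theorem of Cairns and Whitehead every compact smooth manifold is homeomorphic to a finite polyhedron, so the proposition applies to compact complex manifolds.

\section{Complexified triangulations}\label{sec:complexify}

\begin{example}[The tetrahedron]\label{ex:tetra}
Let $X$ be a compact Riemann surface homeomorphic to the sphere $S^2$ and satisfying the $h$-principle. Then $X$ is $\mathbb P^1$ and there is nothing to prove, but the following argument uses only the topology of $X$ and the $h$-principle. On $\mathbb C^3$ write $w=1-x-y-z$. Let $T$ be the boundary of the tetrahedron $\{x,y,z,w\ge0\}\subset\mathbb R^3\subset\mathbb C^3$, and let $h:T\to X$ be a homeomorphism. The set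
\[
Y=\{xyzw=0\}\subset\mathbb C^3
\]
is the union of the four complex planes spanned by the faces of $T$; any two of these planes meet, so $Y$ is connected. With $a^+=\max(\operatorname{Re}a,0)$ put
\[
r(x,y,z)=\frac{(x^+,y^+,z^+)}{x^++y^++z^++w^+} .
\]
The denominator is at least $\operatorname{Re}(x+y+z+w)=1$, so $r$ is defined and continuous, and its values lie in the tetrahedron. If $x=0$, then the first coordinate of $r$ is $0$, and likewise for $y$ and $z$; if $w=0$, then the coordinates of $r$ have sum $1$. So $r$ maps $Y$ to $T$, and $r$ is the identity on $T$.

Apply Proposition~\ref{prop:hY} to $f=h\circ r:Y\to X$. We get a holomorphic map $F$ near $Y$ with $F|_Y$ homotopic to $f$. Then $F|_T$ is homotopic to the homeomorphism $h$, hence onto (see Lemma~\ref{lem:onto} below). Given $a,b\in X$, choose $a^*,b^*\in T$ with $F(a^*)=a$ and $F(b^*)=b$, lying in planes $A$ and $B$ of $Y$, and let $c^*\in A\cap B$. The map $F$ restricted to a complex line in $A$ through $a^*$ and $c^*$, and to a complex line in $B$ through $c^*$ and $b^*$, gives two entire curves joining $a$ to $b$ through $F(c^*)$.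
\end{example}

We now do the same for every $X$. Let $K$ be a nonempty finite simplicial complex with vertex set $V$, and let
\[
|K|\subset\Bigl\{x\in\mathbb R^V:\ x_v\ge0,\ \sum_vx_v=1\Bigr\}
\]
be its standard realization: $x$ belongs to $|K|$ if $\{v:x_v\ne0\}$ is a simplex. For a simplex $\sigma$ let $|\sigma|\subset|K|$ be the corresponding closed simplex. We call $K$ \emph{pure of dimension $d$} if every simplex is contained in a simplex of dimension $d$ and there are none of larger dimension. In this case let $\sigma_1,\dots,\sigma_m$ be the $d$-simplices; for each $d$-simplex $\sigma$ put
\[
A_\sigma=\Bigl\{z\in\mathbb C^V:\ \sum_vz_v=1,\ z_v=0\text{ for }v\notin\sigma\Bigr\},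
\quad\text{and let}\quad
K_{\mathbb C}=\bigcup_{k=1}^mA_{\sigma_k}\supset|K| .
\]
Each $A_{\sigma_k}$ is a complex affine space of dimension $d$ that contains $|\sigma_k|$.

\begin{lemma}\label{lem:r}
Let $K$ be pure of dimension $d$. The formula
\[
r(z)_v=\frac{\max(\operatorname{Re}z_v,0)}{\sum_w\max(\operatorname{Re}z_w,0)}
\]
defines a continuous map $r:K_{\mathbb C}\to|K|$ with $r=\mathrm{id}$ on $|K|$.
\end{lemma}

\begin{proof}
The denominator is at least $\sum_w\operatorname{Re}z_w=1$. If $z\in A_\sigma$, then $r(z)_v=0$ for $v\notin\sigma$, so $r(z)\in|\sigma|\subset|K|$. If $z\in|K|$, then all $z_v$ are real and nonnegative with sum $1$, so $r(z)=z$.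
\end{proof}

The homological fact used in the example holds in all dimensions.

\begin{lemma}\label{lem:onto}
Let $X$ be a compact connected manifold of real dimension $d\ge1$. Every continuous map $\theta:X\to X$ homotopic to the identity is surjective.
\end{lemma}

\begin{proof}
If $\theta$ misses a point $p$, then the identity $\theta_*$ of $H_d(X;\mathbb Z/2)=\mathbb Z/2$ factors through $H_d(X\setminus\{p\};\mathbb Z/2)$. This group is $0$, since no component of the $d$-manifold $X\setminus\{p\}$ is compact; a contradiction.
\end{proof}

\begin{lemma}\label{lem:pure}
Let $X$ be a compact connected complex manifold of dimension $n\ge1$, and let $h:|K|\to X$ be a homeomorphism with $K$ a finite simplicial complex. Then $K$ is pure of dimension $2n$.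
\end{lemma}

\begin{proof}
The interior of a maximal simplex of dimension $k$ is open in $|K|$, so $h$ maps it homeomorphically onto a nonempty open subset of the $2n$-dimensional manifold $X$. By invariance of domain, $k=2n$. Every simplex is contained in a maximal one.
\end{proof}

We can now answer the question.

\begin{theorem}\label{thm:cc}
A compact connected complex manifold $X$ satisfying the $h$-principle is $\mathbb C$-connected.
\end{theorem}

\begin{proof}
Let $n=\dim X\ge1$ and $d=2n$, and let $h:|K|\to X$ be a triangulation with a finite complex $K$, which exists by Cairns and Whitehead. By Lemma~\ref{lem:pure}, $K$ is pure of dimension $d$. The set $K_{\mathbb C}\subsetneq\mathbb C^V$ is algebraic, being a finite union of affine subspaces. It is connected, because $|K|$ is connected and each $A_{\sigma_k}$ is connected and contains $|\sigma_k|$. Proposition~\ref{prop:hY}, applied to $h\circ r:K_{\mathbb C}\to X$, gives a holomorphic map $F$ on a neighborhood of $K_{\mathbb C}$ whose restriction to $|K|$ is homotopic to $h$. By Lemma~\ref{lem:onto} the map $F|_{|K|}\circ h^{-1}$ is onto, that is, $F(|K|)=X$.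

Let $a=F(a^*)$ and $b=F(b^*)$ with $a^*,b^*\in|K|$. Since $|K|$ is connected and a finite union of the closed sets $|\sigma_k|$, there is a sequence of $d$-simplices, the first containing $a^*$, the last containing $b^*$, such that consecutive ones meet. Choose a point in each of the intersections. Successive points in the resulting sequence from $a^*$ to $b^*$ lie in a common $A_{\sigma_k}$, so they lie on a complex line in $A_{\sigma_k}\subset K_{\mathbb C}$. The map $F$ takes these lines to a chain of entire curves from $a$ to $b$.
\end{proof}

\section{Gluing onto one affine space}\label{sec:one}

Theorem~\ref{thm:cc} produces chains. To obtain a single entire curve through given points we want the spaces $A_{\sigma_k}$ to be parts of one affine space. So we enlarge $K_{\mathbb C}$ to an algebraic set $Z$ that is the image of a polynomial map $e$ from $\mathbb C\times\mathbb C^d$, where $e$ carries the slice $\{k\}\times\mathbb C^d$ onto $A_{\sigma_k}$. Three things are required. The map $e$ should make no identifications besides those already present in $K_{\mathbb C}$, its image $Z$ should be closed, and the given continuous map on $K_{\mathbb C}$ should extend to $Z$.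

\begin{example}[Two lines]\label{ex:lines}
Let the union of the two coordinate axes of $\mathbb C^2$ play the role of $K_{\mathbb C}$. Place them on the slices $t=0$ and $t=1$ of $\mathbb C^2$ with coordinates $(t,z)$. With $q(t)=t(t-1)$ put
\[
e:\mathbb C^2\to\mathbb C^5,\qquad e(t,z)=\bigl((1-t)z,\ tz,\ q(t),\ t\,q(t),\ q(t)z\bigr).
\]
Then $e(0,z)=(z,0,0,0,0)$ and $e(1,z)=(0,z,0,0,0)$: the two slices go to the two axes. Off these slices $q(t)\ne0$, and the last three coordinates determine $t$ and $z$. So the only identification is $e(0,0)=e(1,0)$. If $e(t,z)$ stays bounded, then so do $q(t)$ and hence $t$, and so does $z=(1-t)z+tz$; thus $e$ is proper. The image $Z$ is closed, and topologically it is $\mathbb C^2$ with two points identified. It is not homotopy equivalent to the union of the axes: there is a new loop, the image of a path from $(0,0)$ to $(1,0)$. This does no harm. We need only that a continuous map from the union of the axes to a path connected space $X$ extends to $Z$. To see this, prescribe the map on the two slices of $\mathbb C^2$ and, as $t$ moves away from $0$ or $1$, contract it to a constant $x_0$. The two contractions need not be compatible with each other, because they take place over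 disjoint sets of values of $t$.
\end{example}

\begin{lemma}\label{lem:e}
Let $K$ be a finite simplicial complex, pure of dimension $d\ge1$, with $N=|V|$ vertices and $d$-simplices $\sigma_1,\dots,\sigma_m$. Choose affine isomorphisms $\alpha_k:\mathbb C^d\to A_{\sigma_k}$. Let $L_1,\dots,L_m$ be the Lagrange polynomials with $L_k(l)=\delta_{kl}$ for $1\le k,l\le m$, let $q(t)=\prod_{k=1}^m(t-k)$ and $P=N+2+d$, and define
\[
e:\mathbb C\times\mathbb C^d\to\mathbb C^P,\qquad
e(t,z)=\Bigl(\sum_kL_k(t)\alpha_k(z),\ q(t),\ t\,q(t),\ q(t)z\Bigr).
\]
\begin{enumerate}
\item[(a)] $e(k,z)=(\alpha_k(z),0,0,0)$ for $k=1,\dots,m$.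
\item[(b)] If $e(t,z)=e(t',z')$, then either $(t,z)=(t',z')$, or $t=k$ and $t'=l$ for some $k,l\in\{1,\dots,m\}$ and $\alpha_k(z)=\alpha_l(z')$.
\item[(c)] $e$ is proper.
\item[(d)] $Z=e(\mathbb C^{d+1})$ is a connected algebraic subset of $\mathbb C^P$, $Z\ne\mathbb C^P$, it contains $K_{\mathbb C}\times\{0\}$, and $e:\mathbb C^{d+1}\to Z$ is a topological quotient map.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds since $L_l(k)=\delta_{kl}$ and $q(k)=0$.

(b) We have $q(t)=q(t')$. If this value is nonzero, then dividing the last two entries by it gives $t=t'$ and $z=z'$. If it is zero, then $t=k$ and $t'=l$ are zeros of $q$, and $\alpha_k(z)=\alpha_l(z')$ by (a).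

(c) Let $e(t_j,z_j)$ be bounded. Then $q(t_j)$ is bounded, hence so is $t_j$. We must show that $(z_j)$ is bounded. Otherwise, after passing to a subsequence, $|z_j|\to\infty$. Since $q(t_j)z_j$ is bounded, $q(t_j)=O(1/|z_j|)\to0$, and after passing to a subsequence again, $t_j\to k$ for some zero $k$ of $q$. The zero is simple, so $|t_j-k|=O(|q(t_j)|)=O(1/|z_j|)$, and therefore $L_l(t_j)-\delta_{kl}=O(1/|z_j|)$ for all $l$. As $\alpha_l(z_j)=O(1+|z_j|)$, we get
\[
\sum_lL_l(t_j)\alpha_l(z_j)=\alpha_k(z_j)+\sum_l\bigl(L_l(t_j)-\delta_{kl}\bigr)\alpha_l(z_j)=\alpha_k(z_j)+O(1).
\]
The left side is bounded by assumption. But $\alpha_k$ is affine and injective, so $|\alpha_k(z_j)|\to\infty$, a contradiction.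

(d) A proper continuous map between locally compact Hausdorff spaces is closed. So $Z$ is closed, and $e:\mathbb C^{d+1}\to Z$ is a closed continuous surjection, hence a quotient map. By Chevalley's theorem $Z$ is constructible. The Zariski closure of a constructible set equals its closure in the classical topology, so $Z$ is algebraic. Since $\dim Z\le d+1<P$, we have $Z\ne\mathbb C^P$. It is connected as the image of $\mathbb C^{d+1}$, and it contains $K_{\mathbb C}\times\{0\}$ by (a).
\end{proof}

The next proposition is the core of the paper. Its proof extends $h\circ r$ to $Z$ by contracting it to a constant near each slice, as in Example~\ref{ex:lines}, and then applies Proposition~\ref{prop:hY}. The proposition is stated for an arbitrary map $h$, not only for a homeomorphism, because this is what the singular case needs.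

\begin{proposition}\label{prop:core}
Let $X$ be a compact connected complex space that is homeomorphic to a finite polyhedron and satisfies the $h$-principle. Let $K$, $\sigma_k$, $\alpha_k$ be as in Lemma~\ref{lem:e}, and let $h:|K|\to X$ be continuous. Then there are a holomorphic map $\Phi:\mathbb C\times\mathbb C^d\to X$ and a continuous map $h_1:|K|\to X$ homotopic to $h$ such that, for $k=1,\dots,m$,
\begin{equation}\label{eq:h1}
h_1(\alpha_k(z))=\Phi(k,z)\qquad\text{for all }z\in\alpha_k^{-1}(|\sigma_k|).
\end{equation}
In particular $h_1(|K|)\subset\Phi(\mathbb C^{d+1})$.
\end{proposition}

\begin{proof}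
Let $e$ and $Z$ be as in Lemma~\ref{lem:e}. We first construct a continuous map $f:Z\to X$ with $f(x,0)=h(r(x))$ for $x\in K_{\mathbb C}$, where $r$ is the map of Lemma~\ref{lem:r}. Put $\gamma_k=h\circ r\circ\alpha_k:\mathbb C^d\to X$ and fix $x_0\in X$. As $\mathbb C^d$ is contractible and $X$, a connected polyhedron, is path connected, there are homotopies $H_k:[0,1]\times\mathbb C^d\to X$ with $H_k(0,\cdot)=x_0$ and $H_k(1,\cdot)=\gamma_k$. Define $g:\mathbb C\times\mathbb C^d\to X$ by
\[
g(t,z)=\begin{cases}H_k(1-3|t-k|,z)&\text{if }|t-k|\le\tfrac13\text{ for some }k\in\{1,\dots,m\},\\[2pt] x_0&\text{otherwise.}\end{cases}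
\]
The discs $|t-k|\le\frac13$ are disjoint, and on their boundaries $g=x_0$; so $g$ is well defined and continuous. Moreover $g(k,z)=\gamma_k(z)=h(r(\alpha_k(z)))$. So if $\alpha_k(z)=\alpha_l(z')$, then $g(k,z)=g(l,z')$. By Lemma~\ref{lem:e}(b), $g$ is constant on the fibers of $e$. Since $e$ is a quotient map onto $Z$, we get $g=f\circ e$ with $f:Z\to X$ continuous. For $x=\alpha_k(z)\in K_{\mathbb C}$ we have $(x,0)=e(k,z)$ and $f(x,0)=g(k,z)=h(r(x))$.

Proposition~\ref{prop:hY}, applied to $f:Z\to X$, gives a holomorphic map $F$ on a neighborhood of $Z$ with $F|_Z$ homotopic to $f$. Put $\Phi=F\circ e$ and $h_1(y)=F(y,0)$ for $y\in|K|$. Restricting the homotopy to $|K|\times\{0\}\subset Z$, we see that $h_1$ is homotopic to $y\mapsto f(y,0)=h(r(y))=h(y)$. If $\alpha_k(z)\in|\sigma_k|$, then $h_1(\alpha_k(z))=F(\alpha_k(z),0)=F(e(k,z))=\Phi(k,z)$. The last statement follows because the sets $|\sigma_k|$ cover $|K|$.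
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge1$ and $d=2n$. Let $h:|K|\to X$ be a triangulation; by Lemma~\ref{lem:pure}, $K$ is pure of dimension $d$. Take $\Phi$ and $h_1$ from Proposition~\ref{prop:core}. The map
\begin{equation}\label{eq:theta}
\theta=h_1\circ h^{-1}:X\to X
\end{equation}
is homotopic to the identity, hence onto by Lemma~\ref{lem:onto}. So $X=h_1(|K|)\subset\Phi(\mathbb C^{2n+1})$, and $\Phi$ is surjective.

Given $x_j\in X$ for $j\ge1$, choose $p_j\in\Phi^{-1}(x_j)$. By the classical interpolation theorem, applied to each coordinate, there is an entire map $\psi:\mathbb C\to\mathbb C^{2n+1}$ with $\psi(j)=p_j$ for all $j$. Then $\varphi=\Phi\circ\psi$ satisfies $\varphi(j)=x_j$.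
\end{proof}

\begin{remark}
The $h$-principle has been used only once, for one connected Stein domain in some $\mathbb C^P$ and one homotopy class of maps.
\end{remark}

\section{Dominability, maps to rigid spaces, coverings}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
(1) By Sard's theorem almost every $x\in X$ is a regular value of $\Phi$. As $\Phi$ is surjective, there is a point $p$ with $\Phi(p)=x$, and $d\Phi_p$ is surjective. Restrict $\Phi$ to an affine $n$-space through $p$ whose direction is complementary to $\ker d\Phi_p$, with $p$ taken as the origin.

(2) Two points of $X$ lie on one entire curve. Its composition with the given map is an entire curve in the target, hence constant.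

(3) Let $n\ge1$, and let $K$, $h$, $\alpha_k$, $\Phi$, $h_1$, $\theta$ be as in the proof of Theorem~\ref{thm:main}. Let $p:X'\to X$ be a connected covering, with the complex structure for which $p$ is locally biholomorphic. The idea is to lift the homotopy between $\mathrm{id}_X$ and $\theta$ to $X'$, and then to lift the maps $\Phi(k,\cdot)$, whose domain $\mathbb C^d$ is simply connected.

\emph{Lifting $\theta$.} Let $G:X\times[0,1]\to X$ be a homotopy from $\mathrm{id}_X$ to $\theta$. By the homotopy lifting property there is a continuous $G':X'\times[0,1]\to X'$ with $G'(x',0)=x'$ and $p(G'(x',s))=G(p(x'),s)$. Put $\theta'=G'(\cdot,1)$, so that $p\circ\theta'=\theta\circ p$. For $x'\in p^{-1}(x)$ the point $\theta'(x')$ is the endpoint of the lift, starting at $x'$, of the path $s\mapsto G(x,s)$ from $x$ to $\theta(x)$. Lifting the reversed path gives the inverse; so $\theta'$ maps the fiber $p^{-1}(x)$ \emph{bijectively} onto the fiber $p^{-1}(\theta(x))$. Since $\theta$ is onto, it follows that $\theta'$ is onto.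

\emph{Lifting simplices.} Consider all lifts $s:|\sigma_k|\to X'$ of $h|_{|\sigma_k|}$, for all $k$, and put $T_s=s(|\sigma_k|)$. Simplices are simply connected, so through every point of $X'$ over $h(|\sigma_k|)$ there passes such a $T_s$. Thus the sets $T_s$ cover $X'$. We claim that any two of them are joined by a finite chain of such sets in which consecutive ones meet. Call two of them equivalent if such a chain exists. The unions of the equivalence classes are pairwise disjoint, because a common point would lie in two sets $T_s$ and $T_{s'}$ of different classes, which would then meet and be equivalent. As $X'$ is connected, it suffices to show that these unions are open. For this we show that every $x'\in X'$ has a neighborhood covered by those $T_s$ that contain $x'$; all of these belong to one class. Let $y=h^{-1}(p(x'))$, and let $O$ be the intersection of $|K|$ with an open ball about $y$ in $\mathbb R^V$. If the ball is small, then $O$ meets only simplices $|\sigma_k|$ that contain $y$, and $h(O)$ lies in an evenly covered open set; let $\lambda$ be the local section of $p$ on that set whose image is the sheet containing $x'$. For each $|\sigma_k|$ containing $y$ let $s_k$ be the lift of $h|_{|\sigma_k|}$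 with $s_k(y)=x'$. The set $O\cap|\sigma_k|$ is convex, hence connected, and contains $y$, so $s_k=\lambda\circ h$ on it. Therefore the union of the sets $T_{s_k}$ contains $\lambda(h(O))$, which is an open neighborhood of $x'$.

\emph{Lifting affine spaces.} Let $s$ be a lift of $h|_{|\sigma_k|}$, and let $\Delta_k=\alpha_k^{-1}(|\sigma_k|)\subset\mathbb C^d$, a compact convex set. By \eqref{eq:h1} and \eqref{eq:theta}, on $\Delta_k$ we have
\[
\Phi(k,\cdot)=h_1\circ\alpha_k=\theta\circ h\circ\alpha_k=\theta\circ p\circ s\circ\alpha_k=p\circ(\theta'\circ s\circ\alpha_k).
\]
Since $\mathbb C^d$ is simply connected, the holomorphic map $\Phi(k,\cdot):\mathbb C^d\to X$ has a lift $E_s:\mathbb C^d\to X'$ that agrees with $\theta'\circ s\circ\alpha_k$ at one point of $\Delta_k$. The two lifts then agree on the connected set $\Delta_k$. The map $E_s$ is holomorphic because $p$ is locally biholomorphic. Hence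
\[
\theta'(T_s)=E_s(\Delta_k)\subset E_s(\mathbb C^d),
\]
and any two points of $E_s(\mathbb C^d)$ lie on one entire curve, the image of a complex line.

\emph{Conclusion.} If $T_s$ and $T_{s'}$ meet at $x'$, then $E_s(\mathbb C^d)$ and $E_{s'}(\mathbb C^d)$ both contain $\theta'(x')$. So, by the claim, points of any two of the sets $E_s(\mathbb C^d)$ are joined by a finite chain of entire curves. These sets cover $\theta'(X')=X'$.
\end{proof}

\begin{corollary}
No positive-dimensional compact complex manifold of general type satisfies the $h$-principle.
\end{corollary}

\begin{proof}
As usual, manifolds of general type are understood to be connected. By the theorem of Kobayashi and Ochiai \cite{KO}, the differential of a holomorphic map from $\mathbb C^n$ to an $n$-dimensional compact complex manifold of general type, $n\ge1$, is not invertible at any point. This contradicts Theorem~\ref{thm:more}(1).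
\end{proof}

\section{Singular spaces}\label{sec:singular}

The manifold structure of $X$ entered the proof of Theorem~\ref{thm:main} in two places: there was a triangulation, pure of dimension $2n$, and self-maps homotopic to the identity were onto. Both can be replaced. We use two facts. First, a compact reduced complex space of dimension $n$ is homeomorphic to a finite polyhedron of dimension $2n$ (Giesecke; {\L}ojasiewicz, 1964). Second, a compact irreducible reduced complex space $Y$ of dimension $k$ has a fundamental class $[Y]\in H_{2k}(Y;\mathbb Z/2)$ (Borel--Haefliger), whose image in $H_{2k}(Y,Y\setminus\{p\};\mathbb Z/2)=\mathbb Z/2$ is nonzero for every regular point $p$ of $Y$.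

\begin{lemma}\label{lem:onto-sing}
Let $X$ be a compact reduced complex space. Every continuous map $\theta:X\to X$ homotopic to the identity is surjective.
\end{lemma}

\begin{proof}
Let $p$ be a regular point of $X$, let $X_i$ be the irreducible component containing it, and let $n_i=\dim X_i$. Write $[X_i]$ also for the image of the fundamental class in $H_{2n_i}(X;\mathbb Z/2)$. Near $p$ the spaces $X$ and $X_i$ coincide, so by excision $[X_i]$ has nonzero image in $H_{2n_i}(X,X\setminus\{p\};\mathbb Z/2)=\mathbb Z/2$. If $p\notin\theta(X)$, then $[X_i]=\theta_*[X_i]$ comes from $H_{2n_i}(X\setminus\{p\};\mathbb Z/2)$, so this image is $0$; a contradiction. Hence the compact set $\theta(X)$ contains all regular points of $X$. These are dense, so $\theta(X)=X$.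
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:singular}]
Let $n\ge1$ and $d=2n$, and let $h:|K|\to X$ be a homeomorphism with $K$ a finite simplicial complex of dimension $d$. Since $X$ need not be pure-dimensional, $K$ may have maximal simplices of dimension less than $d$. For each such maximal simplex $\sigma$ choose $d-\dim\sigma$ new vertices (different ones for different $\sigma$), and add to $K$ the $d$-simplex spanned by $\sigma$ and these vertices, with all its faces. The resulting complex $K^+\supset K$ is pure of dimension $d$. Let $\varrho:|K^+|\to|K|$ be the simplicial map that fixes the vertices of $K$ and sends the new vertices belonging to $\sigma$ to one chosen vertex of $\sigma$. It is well defined, because every simplex of $K^+$ not in $K$ is a face of one of the added $d$-simplices, and the vertices of the $d$-simplex added over $\sigma$ are mapped to vertices of $\sigma$. It is the identity on $|K|$.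

Apply Proposition~\ref{prop:core} to $K^+$ and the map $h\circ\varrho:|K^+|\to X$. It gives a holomorphic map $\Phi:\mathbb C^{2n+1}\to X$ and a map $h_1$ homotopic to $h\circ\varrho$ with $h_1(|K^+|)\subset\Phi(\mathbb C^{2n+1})$. The restriction of $h_1$ to $|K|$ is homotopic to $h$, so $\theta=h_1|_{|K|}\circ h^{-1}$ is homotopic to $\mathrm{id}_X$. By Lemma~\ref{lem:onto-sing} it is onto, so $X=h_1(|K|)\subset\Phi(\mathbb C^{2n+1})$. The statements on entire curves follow by interpolation, exactly as for Theorem~\ref{thm:main}.
\end{proof}

\section{A compact space for which the converse fails}\label{sec:examples}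

Let $X$ be the irreducible nodal rational curve, that is, $\mathbb P^1$ with two points glued to an ordinary double point $o$, and let $\nu:\mathbb P^1\to X$ be the normalization. We show that $X$ has all the properties in the conclusion of Theorem~\ref{thm:singular}, but does not satisfy the $h$-principle.

A Weierstrass function $\wp$, viewed as a holomorphic map $\mathbb C\to\mathbb P^1$, is surjective, and $\nu\circ\wp:\mathbb C\to X$ is a surjective holomorphic map. Composing it with a linear projection $\mathbb C^3\to\mathbb C$ gives a surjection $\mathbb C^{2n+1}\to X$ with $n=1$, and interpolation gives entire curves through all sequences of points.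

On the other hand, $X$ is homotopy equivalent to $S^2\vee S^1$, so $\pi_1(X)\cong\mathbb Z$. We claim that every holomorphic map $\varphi:\mathbb C^*\to X$ is trivial on $\pi_1$. This is clear if $\varphi$ is constant. If not, then $D=\varphi^{-1}(o)$ is discrete and closed in $\mathbb C^*$. Since $\nu$ is biholomorphic over $X\setminus\{o\}$, the map $\nu^{-1}\circ\varphi$ is a holomorphic map to $\mathbb P^1$ outside $D$. The node has a small neighborhood whose preimage under $\nu$ consists of two disjoint discs, each relatively compact in a coordinate chart. A small punctured disc around a point of $D$ is connected, so $\nu^{-1}\circ\varphi$ maps it into one of these two discs. By Riemann's theorem on removable singularities the map extends holomorphically across the point. By continuity $\varphi=\nu\circ\tilde\varphi$ with $\tilde\varphi:\mathbb C^*\to\mathbb P^1$ holomorphic. Since $\mathbb P^1$ is simply connected, $\varphi$ is trivial on $\pi_1$.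

Now $\mathbb C^*$ is a Stein manifold that deformation retracts onto a circle, so there is a continuous map $\mathbb C^*\to X$ inducing an isomorphism on $\pi_1$. It is not homotopic to a holomorphic map, and $X$ does not satisfy the $h$-principle.

\begin{thebibliography}{9}

\bibitem{CW} Fr\'ed\'eric Campana and J\"org Winkelmann, \emph{On h-principle and specialness for complex projective manifolds}, arXiv:1210.7369 (2012).

\bibitem{KO} Kobayashi and Ochiai, Invent. Math. \textbf{31} (1975).

\end{thebibliography}

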